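\title{Integers divisible by a shifted prime from an interval:\\ the order of magnitude and a random walk}

\begin{abstract}
Let $H^*(x,y,z)$ be the number of integers $n\le x$ divisible by $p-1$ for some prime $p\in(y,z]$. Assume $y\ge z^c$ with $c>0$ fixed, put $z'=\min\{z,x/y\}$, and define $\gamma$ and $\lambda$ by $\log(z/y)=(\log z')^{-\gamma}\log z=e^{-\lambda}\log z'$. For $\gamma\le 2\log 2-1-\varepsilon_0$ we prove that $H^*(x,y,z)/x$ has order $(\log z')^{-Q((1+\gamma)/\log 2)}(\log\log z')^{-1/2}\bigl(\gamma+(1+\lambda)^{-1/2}\bigr)$, where $Q(\rho)=\rho\log(\rho/e)+1$. The last factor is the probability that a random walk with drift $\gamma$ stays above a fixed level up to time $\lambda$. For $2\log 2-1+\varepsilon_0\le\gamma\le 0.45$ the formula fails, and $H^*(x,y,z)/x$ has order $(\log z')^{-\gamma}$.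
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{shifted prime} is an integer $p-1$ with $p$ prime. For $3\le y<z\le x$ let
\[
H^*(x,y,z)=\#\{n\le x:\ p-1\mid n\ \text{for some prime } p\in(y,z]\}.
\]
We ask for the order of magnitude of the density $H^*(x,y,z)/x$. The union bound
\begin{equation}\label{eq:union}
H^*(x,y,z)\le x\sum_{y<p\le z}\frac1{p-1}
\end{equation}
is the first candidate. It can give the right order only if an integer that has one divisor $p-1$ with $p\in(y,z]$ usually has few of them. For long intervals this is false. A theorem of Ford states that, for $3\le y\le x^{0.99}$,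
\begin{equation}\label{eq:ford}
H^*(x,y,x)\asymp x(\log y)^{-\delta}(\log\log y)^{-1/2},\qquad \delta=1-\frac{1+\log\log 2}{\log 2},
\end{equation}
so the density tends to $0$, while the sum in \eqref{eq:union} stays bounded below. The question is how the density depends on the length of $(y,z]$.

The length is measured by the following quantities:
\[
z'=\min\{z,x/y\},\qquad L=\log z',\qquad \ell=\log L,\qquad w=z/y,
\]
\[
u=\frac{\log w}{\log z},\qquad \gamma=\frac{\log(1/u)}{\ell},\qquad \lambda=\log\frac{L}{\log w}.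
\]
Thus $y=z^{1-u}$, $u=L^{-\gamma}$ and $\log w=e^{-\lambda}L$. The numbers $u$ and $e^{-\lambda}$ compare the logarithmic length $\log w$ of the interval with $\log z$ and with $\log z'$. Since $w\le z$ and $w\le x/y$ we have $w\le z'$, and since $z'\le z$ we have $e^{-\lambda}\ge u$. Hence
\begin{equation}\label{eq:basic}
\gamma>0,\qquad 0\le\lambda\le\gamma\ell,\qquad \log w\ge L^{1-\gamma}.
\end{equation}
We fix $c\in(0,1)$ and assume throughout that $y\ge z^c$, that is, $u\le 1-c$. Put
\[
Q(\rho)=\rho\log(\rho/e)+1,\qquad \rho=\frac{1+\gamma}{\log 2},\qquad \mathcal P=L^{-Q(\rho)}\ell^{-1/2},\qquad \gamma_*=2\log 2-1=0.386\ldots,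
\]
so that $\delta=Q(1/\log 2)$, and $\gamma=\gamma_*$ means $\rho=2$. It is known that for $0\le\gamma\le0.01$ and $z'\to\infty$,
\begin{equation}\label{eq:known}
\mathcal P\,V^{-1}\ll x^{-1}H^*(x,y,z)\ll\mathcal P,\qquad V\le\exp\bigl(C(\varepsilon')\min\{1/\gamma^2,1+\lambda\}^{1/2+\varepsilon'}\bigr)
\end{equation}
for every $\varepsilon'>0$. The problem that we treat comes from \cite{AKST}: is it true that, for $\gamma\le0.01$ and $z'\to\infty$,
\[
x^{-1}H^*(x,y,z)\asymp\mathcal P\cdot\bigl(\gamma+(\lambda+1)^{-1/2}\bigr),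
\]
with implied constants depending at most on $c$? The answer is yes, and the formula holds on a longer range of $\gamma$.

\begin{theorem}\label{thm:main}
Fix $c\in(0,1)$ and $0<\varepsilon_0\le0.37$. There is $Z_0=Z_0(c,\varepsilon_0)$ such that, if $3\le y<z\le x$, $y\ge z^c$, $z'\ge Z_0$ and $\gamma\le\gamma_*-\varepsilon_0$, then
\[
x^{-1}H^*(x,y,z)\asymp_{c,\varepsilon_0}L^{-Q(\rho)}\,\ell^{-1/2}\,\bigl(\gamma+(\lambda+1)^{-1/2}\bigr).
\]
\end{theorem}

The choice $\varepsilon_0=0.37$ covers $\gamma\le0.01$. Just beyond $\gamma_*$ the union bound takes over.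

\begin{theorem}\label{thm:beyond}
Fix $c\in(0,1)$ and $0<\varepsilon_0\le0.06$. There is $Z_0=Z_0(c,\varepsilon_0)$ such that, if $3\le y<z\le x$, $y\ge z^c$, $z'\ge Z_0$ and $\gamma_*+\varepsilon_0\le\gamma\le0.45$, then
\[
H^*(x,y,z)\asymp_{c,\varepsilon_0}ux=xL^{-\gamma}.
\]
\end{theorem}

Since $\gamma=\rho\log2-1$, we have $Q(\rho)-\gamma=\rho\log(\rho/2)-\rho+2=2Q(\rho/2)$. The function $Q$ is convex with minimum $Q(1)=0$, so $Q(\rho)\ge\gamma$ with equality only at $\rho=2$. In the range of Theorem~\ref{thm:beyond} the density $L^{-\gamma}$ therefore exceeds the expression in Theorem~\ref{thm:main} by a power of $L$: the formula fails there. The window $|\gamma-\gamma_*|<\varepsilon_0$ with $\varepsilon_0\to0$ is not treated, except that the lower bound in Theorem~\ref{thm:main} is proved for all $\gamma\le\gamma_*$ (Proposition~\ref{prop:lower}). The proofs use neither \eqref{eq:ford} nor \eqref{eq:known}.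

For $t\ge0$ write
\[
\Delta_t=\gamma+(1+t)^{-1/2},\qquad\Delta=\Delta_\lambda .
\]

\begin{remark}[the size of $\Delta$]
We have $\Delta^{-1}\asymp\min\{1/\gamma^2,1+\lambda\}^{1/2}$, and this is the exact loss in the upper bound of \eqref{eq:known}, which is therefore not sharp in general. By \eqref{eq:basic}, $\Delta\ge\gamma+(1+\gamma\ell)^{-1/2}\gg\ell^{-1/3}$. If $z\le x/y$ then $z'=z$ and $\lambda=\gamma\ell$, and the choice $\gamma=\ell^{-1/3}$ gives $\Delta\asymp\ell^{-1/3}$.
\end{remark}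

\begin{remark}[the case $z=x$]
Let $z=x$ and $x^c\le y\le x^{0.99}$. Then $z'=w=x/y$, so $\lambda=0$ and $\Delta\asymp1$. Also $u\ge0.01$, so $\gamma\ell\le\log100$ and $L^{-Q(\rho)}=L^{-\delta+O(\gamma)}\asymp L^{-\delta}$. As $L\asymp\log y$, Theorem~\ref{thm:main} agrees with \eqref{eq:ford}.
\end{remark}

\begin{remark}[the hypothesis $y\ge z^c$]
Some lower bound on $y$ is needed. For $y=4$ and $z=x^{1/2}$ every multiple of $4=5-1$ is counted, so $H^*\ge\lfloor x/4\rfloor$, whereas $\gamma\to0$ and the formula would give $xL^{-\delta+o(1)}$. In the proofs the hypothesis enters through $\log y\asymp\log z$: it forces $p-1$ to be large, which makes a smooth $p-1$ unlikely (Section~\ref{sec:upper}), and it provides the room for sieving (Section~\ref{sec:second}).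
\end{remark}

Section~\ref{sec:heur} explains each factor of the formula and works out two model cases. Sections~\ref{sec:tools} and~\ref{sec:walk} collect the sieve tools and the estimates for the random walk. The upper bound in Theorem~\ref{thm:main} is proved in Section~\ref{sec:upper}. Section~\ref{sec:second} contains a second moment inequality, which is applied in Section~\ref{sec:lower} to the lower bound in Theorem~\ref{thm:main} and in Section~\ref{sec:beyond} to Theorem~\ref{thm:beyond}.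

\section{Where the formula comes from}\label{sec:heur}

\subsection{The critical number of prime factors}
We argue heuristically first. Write $n=dm$ with $d=p-1$. A prime larger than $z$ cannot divide $d$, and a prime much larger than $x/y$ cannot divide $m$. So the primes of $n$ that may be placed on either side are those up to about $z'$. Their number $k$ is roughly a Poisson variable with mean $\sum_{p\le z'}1/p\approx\ell$, and it gives about $2^k$ candidates for $d$. The logarithms of the candidates spread over a range of length about $L$, so a candidate falls in $(y,z]$ with probability about $\log w/L$, and then $d+1$ is prime with probability about $1/\log z$. The product is $u/L$. With $\beta=\log2$ and $\kappa=\rho\ell$ we have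
\begin{equation}\label{eq:kappa}
2^\kappa=L^{1+\gamma}=L/u,\qquad L^\rho\rho^{-\kappa}=L^{1-Q(\rho)} .
\end{equation}
So each candidate succeeds with probability about $2^{-\kappa}$, and if the candidates were independent, the density would be about
\[
\Sigma=\sum_{k\ge0}\mathbb P(\mathrm{Pois}(\ell)=k)\min\{1,2^{k-\kappa}\}.
\]
Here $\mathrm{Pois}(\mu)$ is a Poisson variable of mean $\mu$. The function $Q$ enters through Stirling's formula $k!\asymp k^{1/2}(k/e)^k$, which gives, for $\mu>0$ and $k\ge1$,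
\begin{equation}\label{eq:stirling}
\mathbb P(\mathrm{Pois}(\mu)=k)=e^{-\mu}\mu^k/k!\asymp k^{-1/2}\exp\bigl(-\mu\,Q(k/\mu)\bigr).
\end{equation}

\begin{example}[the model sum]\label{ex:model}
Let $\sigma_k$ be the $k$-th term of $\Sigma$ and $K=\lfloor\kappa\rfloor$. For $k>\kappa$ we have $\sigma_{k+1}/\sigma_k=\ell/(k+1)\le1/\rho<0.7$. For $1\le k\le\kappa$ we have $\sigma_{k-1}/\sigma_k=k/(2\ell)\le\rho/2$. If $\rho\le2-\varepsilon$, the terms decay geometrically on both sides of $\kappa$, so $\Sigma\asymp_\varepsilon\sigma_K+\sigma_{K+1}\asymp\mathcal P$ by \eqref{eq:stirling}, because $\ell Q(K/\ell)=\ell Q(\rho)+O(1)$. If $\rho\ge2+\varepsilon$, we use the identity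
\[
2^{k-\kappa}\,\mathbb P(\mathrm{Pois}(\ell)=k)=2^{-\kappa}e^{\ell}\,\mathbb P(\mathrm{Pois}(2\ell)=k)=u\,\mathbb P(\mathrm{Pois}(2\ell)=k).
\]
Summing over all $k$ gives $\Sigma\le u$. Summing over $k\le\kappa$ gives $\Sigma\ge u\bigl(1-2/(\varepsilon^2\ell)\bigr)$ by Chebyshev's inequality. So $\Sigma\asymp u$.
\end{example}

The example locates the transition at $\rho=2$ and predicts Theorem~\ref{thm:beyond}. For $\rho<2$ it predicts that the main contribution comes from integers with $\kappa+O(1)$ primes up to $z'$, and it gives the factor $\mathcal P$. It misses the factor $\Delta$.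

\subsection{Clustering of divisors}
The candidates are not independent: two divisors that differ only in small primes have nearly the same size, so they fall in $(y,z]$ or miss it together. Let
\[
T_j=\exp(e^{-j}L)\qquad(j\ge0),
\]
so $T_0=z'$, and each block $(T_{j+1},T_j]$ has $\sum1/p\approx1$. The effect is visible already when $n$ has no primes at intermediate scales.

\begin{example}[one cluster]\label{ex:cluster}
Assume the hypotheses of one of the two theorems. Let $1\le j\le\lambda$ be an integer and let $a\le\min\{T_j,y^{1/2}\}$ be squarefree with $k$ prime factors. Let $N(a)$ be the number of $n=aDR\le x$ such that $D,R>1$ have all their prime factors larger than $T_1$, and $a_1D+1$ is a prime in $(y,z]$ for some $a_1\mid a$. By Lemma~\ref{lem:rough}(a) there are $\ll Y/L$ integers in $(1,Y]$ with all prime factors larger than $T_1$. So for each $D$ there are $\ll x/(aDL)$ choices of $R$, and the trivial bound for $N(a)$ is $x/(aL)$. We bound $\sum1/D$ in two ways.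

\emph{Using primality.} For each of the $2^k$ divisors $a_1$, the number $D$ lies in $(y/2a_1,z/a_1]$ and exceeds $T_1$. This range is covered by $\ll\log w$ intervals $(V,2V]$ with $V\ge T_1$ and $\log V\gg\log z$. By Lemma~\ref{lem:rough}(b) each contributes $\ll(a/\varphi(a))/(L\log z)$. Hence $N(a)\ll\frac x{aL}\cdot\frac a{\varphi(a)}2^{k-\kappa}$.

\emph{Using size only.} Whatever $a_1$ is, $D\in(y/2a,z]$, a range of logarithmic length $\log(2wa)\le3e^{-j}L$, since $\log w=e^{-\lambda}L\le e^{-j}L$. Each dyadic interval contributes $\ll1/L$. Hence $N(a)\ll\frac x{aL}\,e^{-j}$.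

For $k\ge\kappa$ the first bound saves nothing, as in the model sum, but the second saves $e^{-j}$.
\end{example}

In general, if $n$ has $\omega_j$ primes in $(T_j,T_1]$, the second argument has $2^{\omega_j}$ clusters in place of one, and it saves
\[
2^{\omega_j}e^{-j}=e^{h_j},\qquad h_j=\beta\omega_j-j .
\]
For $j>\lambda$ the window $\log w$ is longer than $\log T_j$, the factor $e^{-j}$ is replaced by $e^{-\lambda}$, and nothing more is gained. So the success probability of $n$ should be about $\min\{1,2^{k-\kappa},\min_{j\le\lambda}e^{h_j}\}$. An integer with about $\rho\ell$ primes spread over $\ell$ blocks has about $\mathrm{Pois}(\rho)$ primes in each block, so $h_j$ is a random walk with drift $\rho\beta-1=\gamma$. The weight $\min_je^{h_j}$ confines the walk, in effect, above a fixed level up to time $\lambda$. A walk without drift does this with probability about $(1+\lambda)^{-1/2}$, and a walk with drift $\gamma$ does it forever with probability about $\gamma$. Lemmas~\ref{lem:survive}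 and~\ref{lem:walklower} show that the probability is $\asymp\Delta$.

The proofs follow this picture. For the upper bound we apply to each $n$ the better of the two bounds of Example~\ref{ex:cluster}. For the lower bound we restrict to integers with exactly $\lfloor\kappa\rfloor$ small primes whose walk stays above $-1$, and we show by a second moment computation that a positive proportion of them is counted by $H^*$.

\section{Conventions and tools}\label{sec:tools}

From now on $L$ is large in terms of $c$ and $\varepsilon_0$, and implied constants depend only on $c$ and $\varepsilon_0$ unless something else is said. The letters $p,q,P,\varpi$ denote primes. An integer is \emph{$T$-smooth} if all its prime factors are at most $T$, and \emph{$T$-rough} if all its prime factors exceed $T$; the integer $1$ is both. We write $\omega(n;(a,b])$ for the number of distinct primes in $(a,b]$ dividing $n$, $\omega(n;T)=\omega(n;(1,T])$, $\Omega(n)$ for the number of prime factors with multiplicity,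 $\sigma_0(n)$ for the number of divisors, and $P^+(n)$ for the largest prime factor. Finally $I=\lfloor\lambda\rfloor$; then $\Delta_I\asymp\Delta$.

\subsection{Primes and sieves}
We use the estimates of Mertens, $\sum_{p\le t}1/p=\log\log t+C+O(1/\log t)$, $\sum_{p\le t}(\log p)/p=\log t+O(1)$ and $\prod_{p\le t}(1-1/p)\asymp1/\log t$; Chebyshev's bound $\pi(2t)-\pi(t)\asymp t/\log t$; and the Brun--Titchmarsh inequality $\pi(2t;s,a)-\pi(t;s,a)\ll t/(\varphi(s)\log(t/s))$ for $s<t$ and $(a,s)=1$. We also use the following three results.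

\medskip\noindent\textbf{(S) Upper bound sieve} \cite[Theorem~2.2]{HR}. Let $V\ge2$. For each prime $\varpi\le V^{1/2}$ remove $\nu(\varpi)\le3$ residue classes modulo $\varpi$ from an interval of length $V$. The number of remaining integers is $\ll V\prod_{\varpi\le V^{1/2}}(1-1/\varpi)^{\nu(\varpi)}$. (If some $\nu(\varpi)=\varpi$, nothing remains. Otherwise the sieve gives the product of $1-\nu(\varpi)/\varpi\le(1-1/\varpi)^{\nu(\varpi)}$.)

\medskip\noindent\textbf{(FL) Fundamental lemma, lower bound, dimension $1$} \cite{IK}. For every $K_0$ there is $v_0=v_0(K_0)\ge1$ such that for all $S\ge2$ there are real numbers $\chi_s$ with $|\chi_s|\le1$, supported on squarefree $S$-smooth $s\le S^{v_0}$, with the following properties. First, $\sum_{s\mid m}\chi_s\le1$ if $m$ is $S$-rough and $\sum_{s\mid m}\chi_s\le0$ otherwise. Second, $\sum_s\chi_sg(s)\ge\frac12\prod_{\varpi\le S}(1-g(\varpi))$ for every multiplicative $g$ with $0\le g(\varpi)<1$ and $\prod_{t\le\varpi<t'}(1-g(\varpi))^{-1}\le K_0\log t'/\log t$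 for $2\le t<t'\le S$.

\medskip\noindent\textbf{(BV) Bombieri--Vinogradov.} With $E^*(t;q)=\max_{t'\le t}|\pi(t';q,1)-\pi(t')/\varphi(q)|$ for integers $q\ge1$, we have $\sum_{q\le t^{1/3}}E^*(t;q)\ll_At(\log t)^{-A}$.

\medskip
We apply (FL) only to functions with $g(2)=\frac12$ and $0\le g(\varpi)\le1/(\varpi-1)$ for $\varpi\ge3$. Since $(1-\frac1{\varpi-1})^{-1}=(1-\frac1\varpi)^{-1}(1+\frac1{\varpi(\varpi-2)})$, Mertens' estimate shows that one absolute $K_0$ serves for all of them, so $v_0$ is absolute, and that $\prod_{\varpi\le S}(1-g(\varpi))\gg1/\log S$.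

\begin{lemma}\label{lem:rough}
Let $T\ge8$, $Y>0$, $V\ge T/2$, and let $a\ge1$ be an integer. With absolute constants:
\begin{enumerate}
\item[(a)] the number of $T$-rough integers in $(1,Y]$ is $\ll Y/\log T$;
\item[(b)] the number of $T$-rough $D\in(V,2V]$ with $aD+1$ prime is $\ll\dfrac a{\varphi(a)}\dfrac V{\log T\log V}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There are none if $Y\le T$. Otherwise apply (S) with the class $0$ for $\varpi\le\min\{T,Y^{1/2}\}$, a number that is at least $T^{1/2}$.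

(b) Remove the class $0$ for $\varpi\le\min\{T,V^{1/2}\}$, and the class $-a^{-1}$ for $\varpi\le V^{1/2}$, $\varpi\nmid a$. The second removal is allowed because the prime $aD+1$ exceeds $V^{1/2}$. The two classes are distinct, $\log\min\{T,V^{1/2}\}\gg\log T$, and the primes dividing $a$ cost at most the factor $a/\varphi(a)$.
\end{proof}

\subsection{Poisson probabilities}
From \eqref{eq:stirling} we get two bounds. For all $\mu>0$ and $k\ge0$,
\begin{equation}\label{eq:poiup}
\mathbb P(\mathrm{Pois}(\mu)=k)\ll\mu^{-1/2}.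
\end{equation}
This is trivial for $\mu<1$. For $\mu\ge1$ and $k\ge\mu/2$ it follows from $Q\ge0$, and for $k<\mu/2$ from the fact that the probability increases with $k$ up to $k=\lfloor\mu\rfloor\ge\mu/2$. Next,
\begin{equation}\label{eq:poilow}
\mathbb P(\mathrm{Pois}(\mu)=k)\gg_C\mu^{-1/2}\qquad\text{if }\mu\ge1\text{ and }|k-\mu|\le C\mu^{1/2},
\end{equation}
because $Q(1+t)=(1+t)\log(1+t)-t\le t^2$ gives $\mu Q(k/\mu)\le C^2$; for $k=0$ we have $\mu\le C^2$.

The total variation distance of two laws is the supremum over events of the difference of their probabilities. Le Cam's inequality says that a sum of independent Bernoulli variables with means $\pi_i$ is within distance $\sum\pi_i^2$ of $\mathrm{Pois}(\sum\pi_i)$. The distance between $\mathrm{Pois}(\mu)$ and $\mathrm{Pois}(\mu')$ is at most $|\mu-\mu'|$, since the larger is the smaller plus an independent $\mathrm{Pois}(|\mu-\mu'|)$. For vectors with independent coordinates the distance is at most the sum of the distances of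 the coordinates.

\subsection{Integers with prescribed numbers of primes}
The next lemma turns sums over integers into sums of products of Poisson type.

\begin{lemma}\label{lem:expand}
Let $G\ge0$ be multiplicative, let $\Pi_1,\dots,\Pi_m$ be disjoint finite sets of primes, and let $\xi_1,\dots,\xi_m\ge0$ be integers. The sum of $G(A)$ over all $A$ composed of primes of $\bigcup_i\Pi_i$ and divisible by exactly $\xi_i$ primes of $\Pi_i$ for each $i$ is at most $\prod_i\frac1{\xi_i!}\bigl(\sum_{p\in\Pi_i}\sum_{\nu\ge1}G(p^\nu)\bigr)^{\xi_i}$.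
\end{lemma}

\begin{proof}
Expand the powers. The part of $A$ composed of primes in $\Pi_i$ is a product of $\xi_i$ powers of distinct primes, and it appears once for each of their $\xi_i!$ orderings.
\end{proof}

We call $\sum_{\nu\ge1}G(p^\nu)$ the \emph{local factor} at $p$.

\begin{lemma}\label{lem:local}
Fix $C_1\ge1$. Let $T_\circ\ge e^{4C_1}$, $0\le\alpha\le C_1/\log T_\circ$ and $p\le T_\circ$. The local factors at $p$ of $A^{\alpha-1}$, of $A^{\alpha-1}\sigma_0(A)$ and of $A^{\alpha-1}\sigma_0(A)A/\varphi(A)$ are $1/p$, $2/p$ and $2/p$, up to an error $O_{C_1}(\alpha\frac{\log p}p+p^{-2})$. The sum of these errors over $p\in(t_1,t_2]$, $1\le t_1<t_2\le T_\circ$, is $O_{C_1}(\alpha\log t_2+\alpha+1/t_1)$.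
\end{lemma}

\begin{proof}
We have $p^\alpha\le e^{C_1}$, so $p^\alpha-1\ll\alpha\log p$, which handles $\nu=1$. As $\alpha\le\frac14$ we have $p^{\alpha-1}\le2^{-3/4}$, so the terms $(\nu+1)p^{\nu(\alpha-1)}$ with $\nu\ge2$ sum to $\ll p^{2\alpha-2}\ll p^{-2}$. The third factor is the second times $p/(p-1)=1+O(1/p)$. The last claim is Mertens' estimate.
\end{proof}

\section{The random walk}\label{sec:walk}

In this section $0\le\gamma\le\gamma_*$, so $1.44<\rho\le2$, and constants are absolute. The walk of Section~\ref{sec:heur} lives on the integers, but it embeds in a continuous process whose hitting times have an explicit law. Let $N_t$ be a Poisson process of rate $\rho$ and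
\[
h_t=\beta N_t-t,\qquad\tau_b=\inf\{t:h_t=-b\}\quad(b>0).
\]
The process $h$ decreases continuously and jumps only upward. So $\tau_b$ is the first time with $h_t\le-b$, it is nondecreasing in $b$, and $\tau_b\ge b$. At integer times $h_j=\beta\sum_{l<j}\xi_l-j$ with independent $\xi_l=N_{l+1}-N_l\sim\mathrm{Pois}(\rho)$. Between two integers $h$ loses less than $1$, so for an integer $M\ge0$,
\begin{equation}\label{eq:discrete}
\min_{0\le j\le M}h_j\ge-b\ \Longrightarrow\ \tau_{b+1}>M,\qquad\quad\tau_b>M\ \Longrightarrow\ \min_{0\le j\le M}h_j>-b,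
\end{equation}
with minima over integers $j$.

\begin{lemma}[law of the hitting time]\label{lem:hit}
Let $b\ge1$.
\begin{enumerate}
\item[(a)] The finite values of $\tau_b$ are $t_k=b+k\beta$, $k\ge0$, and $\mathbb P(\tau_b=t_k)=\frac b{t_k}\mathbb P(N_{t_k}=k)\ll b\,t_k^{-3/2}$.
\item[(b)] $\mathbb P(\tau_b<\infty)=e^{-r_0b}$ for some $r_0=r_0(\gamma)$ with $\gamma\le r_0\le4\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The equation $h_t=-b$ forces $t=b+\beta N_t$. Let $t=t_k$ and condition on $N_t=k$; the jump times are then independent and uniform on $[0,t]$. Read the path backward from $t$: with $N^*(r)=N_t-N_{t-r}$ we have $h_{t-r}=-b+r-\beta N^*(r)$, so $\tau_b=t$ if and only if $\beta N^*(r)<r$ for $0<r\le t$. Almost surely this means that the ordered distances $x_1<\dots<x_k$ from the jumps to $t$ satisfy $x_j>j\beta$ for all $j$. For $s\ge k\beta$ let $V_k(s)$ be the volume of $\{x_1<\dots<x_k\le s,\ x_j>j\beta\}$. Then $V_0=1$, and for $k\ge1$, $V_k(k\beta)=0$ and $V_k'=V_{k-1}$.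 The functions $s^{k-1}(s-k\beta)/k!$ satisfy the same relations, so they equal $V_k(s)$. The conditional probability is $k!\,V_k(t)/t^k=1-k\beta/t=b/t$. The bound follows from \eqref{eq:poiup}.

(b) We have $\mathbb Ee^{-rh_t}=e^{t\psi(r)}$ with $\psi(r)=r-\rho(1-e^{-\beta r})$. The function $\psi$ is strictly convex, $\psi(0)=0$, $\psi'(0)=-\gamma\le0$, and $\psi(r)\to\infty$. Let $r_0\ge0$ be its largest root; then $\psi\le0$ on $[0,r_0]$ and $\psi>0$ on $(r_0,\infty)$. For $r>r_0$ the martingale $e^{-rh_t-\psi(r)t}$ stopped at $\tau_b$ is bounded by $e^{rb}$ and tends to $0$ on $\{\tau_b=\infty\}$. Hence $\mathbb E[e^{-\psi(r)\tau_b};\tau_b<\infty]=e^{-rb}$, and we let $r\downarrow r_0$. If $\gamma=0$ then $r_0=0$. Let $\gamma>0$. From $1-e^{-v}\ge v-v^2/2$ we get $\psi(\gamma)\le\gamma^2(-1+(1+\gamma)\beta/2)<0$, so $r_0\ge\gamma$. From $1-e^{-v}\le v-v^2/2+v^3/6$ we get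
\[
\frac{\psi(4\gamma)}{4\gamma^2}\ge-1+(1+\gamma)\bigl(2\beta-\tfrac83\beta^2\gamma\bigr)\ge-1+2\beta-\tfrac83\beta^2\gamma^2>0,
\]
using $2\beta>1.38$, $\frac83\beta^2<1.29$ and $\gamma^2<0.15$. So $r_0\le4\gamma$.
\end{proof}

We need three upper bounds. The first is the survival probability. The other two say that surviving to time $i$ and being near the barrier at time $i$ has probability of order $i^{-3/2}$, which is summable.

\begin{lemma}\label{lem:survive}
Let $b\ge1$ and $M,i,q\ge0$.
\begin{enumerate}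
\item[(a)] $\mathbb P(\tau_b>M)\ll b\,\Delta_M$.
\item[(b)] $\mathbb P(\tau_b>i,\ h_i\le-b+q)\ll e^{\rho q}(1+q)\,b\,(1+i)^{-3/2}$.
\item[(c)] $\mathbb E[e^{-h_i}(3+h_i);\ \tau_2>i]\ll(1+i)^{-3/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The $t_k$ are spaced by $\beta$ and are at least $1$, so Lemma~\ref{lem:hit}(a) gives
\begin{equation}\label{eq:window}
\mathbb P(M<\tau_b<\infty)\ll b(1+M)^{-1/2},\qquad\mathbb P(i<\tau_b\le i+q)\ll(1+q)\,b\,(1+i)^{-3/2}.
\end{equation}

(a) Add $\mathbb P(\tau_b=\infty)=1-e^{-r_0b}\le4\gamma b$ to the first bound.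

(b) On the event, $h_i=-b+q'$ with $0<q'\le q$. With conditional probability $e^{-\rho q'}\ge e^{-\rho q}$ there is no jump in $(i,i+q']$, and then $\tau_b=i+q'$. So the probability is at most $e^{\rho q}\,\mathbb P(i<\tau_b\le i+q)$.

(c) Part (b) loses $e^{\rho q}$, which the weight $e^{-h_i}$ does not compensate. We therefore remove the drift first. Let $\mathbb P_0$ be the law for $\gamma=0$, with rate $\rho_0=1/\beta$. Let $s\ge-1$. For $0<H\le s+2$ we have $\tau_H\le\tau_{s+3}$, so (a) gives $\mathbb P_0(\tau_H\le C(s+3)^2)\ge\frac12$ for a suitable $C$. On $\{\tau_2>i,\ h_i\le s\}$ the process has to descend by $H=h_i+2\in(0,s+2]$ to reach $-2$. By the Markov property and \eqref{eq:window},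
\[
\mathbb P_0(\tau_2>i,\ h_i\le s)\le2\,\mathbb P_0\bigl(i<\tau_2\le i+C(s+3)^2\bigr)\ll(s+3)^2(1+i)^{-3/2}.
\]
On events determined by the path up to time $i$, the density of $\mathbb P$ with respect to $\mathbb P_0$ is $(\rho/\rho_0)^{N_i}e^{-(\rho-\rho_0)i}$. As $N_i=(h_i+i)/\beta$, this equals
\[
\exp\Bigl(\theta h_i-\frac{\gamma-\log(1+\gamma)}\beta\,i\Bigr)\le e^{\theta h_i},\qquad\theta=\frac{\log(1+\gamma)}\beta\le\frac{\log(2\beta)}\beta<\frac12 .
\]
On $\{\tau_2>i\}$ we have $h_i>-2$. Splitting into $h_i\in(s-1,s]$ with integers $s\ge-1$, the expectation is $\ll(1+i)^{-3/2}\sum_{s\ge-1}e^{-(1-\theta)s}(s+3)^3\ll(1+i)^{-3/2}$.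
\end{proof}

\begin{lemma}\label{lem:walklower}
For $M\ge0$ we have $\mathbb P(\tau_1>M)\gg\Delta_M$ and $\mathbb E[(h_M-\gamma M)^2;\ \tau_1>M]\ll(1+M)\Delta_M$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hit}(b), $\mathbb P(\tau_1>M)\ge1-e^{-\gamma}\ge\gamma/2$. It remains to show $\mathbb P(\tau_1>M)\gg(1+M)^{-1/2}$. If $M<1$ the probability is $1$. If $M\ge1$ and $\gamma^2M>1$, then $\gamma>M^{-1/2}$ and we are done. Let $M\ge1$ and $\gamma^2M\le1$. For $t_k=1+k\beta\in(M,3M]$ we have $\rho t_k-k=\rho+\gamma k=O(\sqrt M)$, so \eqref{eq:poilow} and Lemma~\ref{lem:hit}(a) give $\mathbb P(\tau_1=t_k)\gg M^{-3/2}$. There are $\gg M$ such $k$.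

For the second claim, $m_t=h_t-\gamma t=\beta(N_t-\rho t)$ and $m_t^2-\rho\beta^2t$ are martingales. By optional stopping and Lemma~\ref{lem:survive}(a),
\[
\mathbb E[m_M^2;\tau_1>M]\le\mathbb E[m_{\tau_1\wedge M}^2]=\rho\beta^2\int_0^M\mathbb P(\tau_1>t)\,dt\ll\gamma M+(1+M)^{1/2}.\qedhere
\]
\end{proof}

In the arithmetic applications the mean number of primes in a block is not exactly $\rho$. A \emph{perturbed walk} is given by numbers $\epsilon_l\ge0$ with $\sum_l\epsilon_l\le C_\epsilon$, independent $\xi'_l\sim\mathrm{Pois}(\rho(1+\epsilon_l))$, and $h'_j=\beta\sum_{l<j}\xi'_l-j$.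

\begin{lemma}\label{lem:perturbed}
Let $M,i\ge0$ be integers and $b,s\ge0$. With constants depending on $C_\epsilon$:
\begin{enumerate}
\item[(a)] $\mathbb P(\min_{0\le j\le M}h'_j\ge-b)\ll(1+b)\Delta_M$;
\item[(b)] $\mathbb P(\min_{0\le j\le i}h'_j\ge-s-1,\ h'_i\le-s)\ll(1+s)(1+i)^{-3/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\xi'_l=\xi_l+\xi''_l$ with independent $\xi_l\sim\mathrm{Pois}(\rho)$ and $\xi''_l\sim\mathrm{Pois}(\rho\epsilon_l)$. Then $A=\sum_l\xi''_l$ is Poisson of mean at most $2C_\epsilon$, independent of $h$, and $h_j\le h'_j\le h_j+\beta A$. In (a), \eqref{eq:discrete} gives $\tau_{b+1+\beta A}>M$. Given $A$, this has probability $\ll(b+1+\beta A)\Delta_M$, and we take the expectation. In (b) we get $\tau_{s+2+\beta A}>i$ and $h_i\le-s=-(s+2+\beta A)+(2+\beta A)$. Given $A$, Lemma~\ref{lem:survive}(b) bounds the probability by $\ll e^{2\beta A}(3+\beta A)(s+2+\beta A)(1+i)^{-3/2}$, and $A$ has exponential moments bounded in terms of $C_\epsilon$.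
\end{proof}

When a path is cut at a time $j$, the bounds for the two pieces are combined by the following inequality. For integers $M\ge0$,
\begin{equation}\label{eq:conv}
\sum_{j=0}^M(1+j)^{-3/2}\Delta_{M-j}\ll\Delta_M .
\end{equation}
Indeed, for $j\le M/2$ we have $\Delta_{M-j}\le\sqrt2\,\Delta_M$, and the terms $j>M/2$ contribute
\[
\ll(1+M)^{-3/2}\sum_{i\le M/2}\Delta_i\ll(1+M)^{-3/2}\bigl(\gamma(1+M)+(1+M)^{1/2}\bigr)\ll\Delta_M .
\]

The last lemma links Lemma~\ref{lem:expand} to the walk. There are $M$ blocks of large primes and one set of small primes with total local factor $F$. The total number $k$ of primes is fixed. The small primes absorb this constraint at the cost $\ell^{-1/2}$, and the block counts become independent.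

\begin{lemma}[Poissonization]\label{lem:poiss}
Fix $c_0>0$. Let $F\ge c_0\ell$, let $M,k\ge0$ be integers, let $\xi'$ be a perturbed walk as above, and let $\Psi\ge0$ be a function of $\xi=(\xi_t)_{0\le t<M}$. With $|\xi|=\sum_t\xi_t$,
\[
\sum_{|\xi|\le k}\Psi(\xi)\prod_{t<M}\frac{(1+\epsilon_t)^{\xi_t}}{\xi_t!}\cdot\frac{F^{k-|\xi|}}{(k-|\xi|)!}\ll_{c_0,C_\epsilon}L\mathcal P\,\rho^{\kappa-k}\,e^{\rho(M+F-\ell)}\,\mathbb E[\Psi(\xi')].
\]
\end{lemma}

\begin{proof}
We have $(1+\epsilon_t)^{\xi_t}/\xi_t!=\rho^{-\xi_t}e^{\rho(1+\epsilon_t)}\mathbb P(\xi'_t=\xi_t)$, and by \eqref{eq:poiup}, $F^{k_0}/k_0!=\rho^{-k_0}e^{\rho F}\mathbb P(\mathrm{Pois}(\rho F)=k_0)\ll\rho^{-k_0}e^{\rho F}\ell^{-1/2}$ for $k_0\ge0$. So the sum is $\ll\rho^{-k}e^{\rho(M+F)}\ell^{-1/2}\mathbb E[\Psi(\xi')]$. Now use $L^\rho\rho^{-\kappa}\ell^{-1/2}=L\mathcal P$ from \eqref{eq:kappa}.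
\end{proof}

\section{The upper bound in Theorem~\ref{thm:main}}\label{sec:upper}

Here $0<\gamma\le\gamma_*-\varepsilon_0$. Hence $1.44<\rho\le2-\varepsilon_0/\log2$, $Q(\rho)\le Q(2)=\gamma_*<0.39$, $\log w\ge L^{0.6}$ and $I\le0.387\,\ell$. Also $\log w\le\log T_I\le e\log w$. A contribution $O(x/L)$ is negligible, because $\mathcal P\Delta\ge L^{-0.39}\ell^{-1/2}(1+\ell)^{-1/2}$. For each $n$ counted by $H^*$ fix a factorization $n=dm$ with $d=p-1$, $p\in(y,z]$. Then $y/2<d\le z$, and $d\ge z^{c/2}$ because $y\ge z^c$.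

\subsection{Levels and Rankin weights}
Example~\ref{ex:cluster} assumed that both $d$ and $m$ contain a prime larger than $T_1$. These primes carry the freedom that turns the count into a sum over $D$ and $R$. In general we only know that $d$ and $m$ contain a prime larger than $T_{r+1}$ for some $r\ge0$, the \emph{level}, and the sieve bounds then lose a factor $e^{2r}$. If $r\ge1$ is minimal, however, then $d$ or $m$ is a large $T_r$-smooth number, which is doubly exponentially unlikely in $r$. To exploit this we insert a factor such as $(d/z^{c/2})^\alpha\ge1$ into the count (Rankin's trick). Put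
\[
B=4/c,\qquad C_1=B+1,\qquad r_0=\lceil\log\ell\rceil,\qquad\delta_0=1,\qquad\delta_r=e^{-e^r}\ (r\ge1).
\]
Levels $r\ge r_0$ are discarded at once.

\begin{lemma}\label{lem:smooth}
For $X\ge1$, the number of $n\le X$ with a $T_{r_0}$-smooth divisor at least $z'^{c/2}$ is $\ll X/L$.
\end{lemma}

\begin{proof}
Let $\alpha_0=2/(c\log T_{r_0})$ and let $n_*$ be the $T_{r_0}$-smooth part of $n$. The number is at most $z'^{-c\alpha_0/2}\sum_{n\le X}n_*^{\alpha_0}$, and $z'^{-c\alpha_0/2}=\exp(-e^{r_0})\le1/L$. Write $n_*^{\alpha_0}=\sum_{s\mid n}G(s)$, where $G\ge0$ is multiplicative with $G(p^\nu)=p^{\nu\alpha_0}-p^{(\nu-1)\alpha_0}$ for $p\le T_{r_0}$ and $G(p^\nu)=0$ otherwise. Then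
\[
\sum_{n\le X}n_*^{\alpha_0}\le X\sum_s\frac{G(s)}s=X\prod_{p\le T_{r_0}}\Bigl(1+\frac{p^{\alpha_0}-1}p\bigl(1-p^{\alpha_0-1}\bigr)^{-1}\Bigr)\ll X,
\]
since $p^{\alpha_0}-1\ll\alpha_0\log p$ for $p\le T_{r_0}$ and $\alpha_0\sum_{p\le T_{r_0}}(\log p)/p\ll1$.
\end{proof}

For $0\le r<r_0$ we write
\[
T=T_{r+1},\qquad\alpha=\frac B{\log T_r},\qquad v=\frac{\log z}{\log T_r}\ge e^r,
\]
and we let $\mathcal N_r$ be the set of integers larger than $1$ with all prime factors in $(T,T_r]$. Then $\log T=e^{-r-1}L\ge L/(e\ell)$, $\alpha\le B/\log T$, and $D^\alpha\le e^{B\Omega(D)}$ for $D\in\mathcal N_r$. The choice of $B$ gives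
\begin{equation}\label{eq:gain}
z^{-c\alpha/2}=e^{-2v},\qquad z'^{-\alpha/2}\le e^{-2e^r},\qquad\frac{\log z}{\log T}\,e^{-2v}=e\,v\,e^{-2v}\ll e^{-v}\le\delta_r .
\end{equation}
The weight $e^{B\Omega}$ is harmless on $\mathcal N_r$, as the next lemma shows.

\begin{lemma}\label{lem:weighted}
Let $0\le r<r_0$, $Y,V>0$, $0<Y_1<Y_2$, and let $a\ge1$ be an integer.
\begin{enumerate}
\item[(a)] $\sum_{E\in\mathcal N_r}(2e^B)^{\Omega(E)}/E\ll1$, and $\sum_{R\in\mathcal N_r,\,R\le Y}e^{B\Omega(R)}\ll Y/\log T$.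
\item[(b)] The sum of $1/D$ over $T$-rough $D>1$ in $(Y_1,Y_2]$, and the sum of $e^{B\Omega(D)}/D$ over $D\in\mathcal N_r\cap(Y_1,Y_2]$, are both $\ll(1+\log(Y_2/Y_1))/\log T$.
\item[(c)] If $V\ge\max\{T/2,y/4a\}$, the number of $T$-rough $D\in(V,2V]$ with $aD+1$ prime is $\ll\dfrac a{\varphi(a)}\,a^{1/\log T}\dfrac V{\log T\log z}$.
\item[(d)] The sum of $e^{B\Omega(D)}$ over $D\in\mathcal N_r\cap(V,2V]$ with $aD+1$ prime is $\ll\dfrac a{\varphi(a)}\dfrac V{(\log T)^2}$.
\end{enumerate}
\end{lemma}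

\begin{proof}
(a) The first sum is at most $\prod_{T<p\le T_r}(1-2e^B/p)^{-1}\ll1$, since $\sum_{T<p\le T_r}1/p\ll1$. For the second write $R=R'P$ with $P=P^+(R)$. Then $T<P\le Y/R'$, so there are $\ll Y/(R'\log T)$ choices of $P$. Sum over $R'\in\mathcal N_r\cup\{1\}$ with the first bound.

(b) Cover $(Y_1,Y_2]$ by $\ll1+\log(Y_2/Y_1)$ intervals $(V,2V]$. On each, Lemma~\ref{lem:rough}(a) or part (a) with $Y=2V$ gives $O(1/\log T)$.

(c) By Lemma~\ref{lem:rough}(b) it suffices to show $\log z/\log V\ll a^{1/\log T}$. If $a\le y^{1/2}$ then $V\ge y^{1/2}/4$ and $\log V\gg\log z$. If $a>y^{1/2}\ge z^{c/2}$ then $a^{1/\log T}\ge\exp(\frac c2\frac{\log z}{\log T})\gg\frac{\log z}{\log T}\gg\frac{\log z}{\log V}$.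

(d) Write $D=D'P$ with $P=P^+(D)>T$, and $W=V/D'$. Then $P\in(W,2W]$, so $W\ge T/2$. The prime $P$ is $W$-rough, so Lemma~\ref{lem:rough}(b) with $W$ for both $T$ and $V$ gives $\ll\frac{aD'}{\varphi(aD')}W(\log T)^{-2}$ choices of $P$. Now $\frac{aD'}{\varphi(aD')}\le\frac a{\varphi(a)}2^{\Omega(D')}$, and we sum over $D'$ with (a).
\end{proof}

\subsection{The case $\lambda\ge\log4$}
Now $w\le z'^{1/4}$, and this makes the cofactor $m$ large. The $n\le x/L$ are negligible. The others lie in intervals $(X/2,X]$ with $X=2^{-\nu}x\ge x/L$, and for such $n$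
\[
m\ge\frac X{2z}\ge\frac{x/y}{2Lw}\ge\frac{z'}{2Lw}\ge z'^{1/2}.
\]
Let $P_*=\min\{P^+(d),P^+(m),z'\}$ and define the level $r\ge0$ by $T_{r+1}<P_*\le T_r$. If $r\ge1$, then $P_*<z'$, so one of the following holds:
\[
(S_d)\ \ d\text{ is }T_r\text{-smooth},\qquad\qquad(S_m)\ \ m\text{ is }T_r\text{-smooth}.
\]
Both $d$ and $m$ are at least $z'^{c/2}$, so the levels $r\ge r_0$ contribute $\ll X/L$ by Lemma~\ref{lem:smooth}. Fix $r<r_0$. For $r\ge1$ we count $n$ with the weight $e^{-2v}d^\alpha\ge1$ in case $(S_d)$ and $e^{-2e^r}m^\alpha\ge1$ in case $(S_m)$; see \eqref{eq:gain}.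

\medskip\noindent\emph{The walk of $n$.} Let $I_r=\max\{I,r+1\}$ and $M=I_r-r-1\ge0$. The blocks $(T_{r+2+t},T_{r+1+t}]$, $0\le t<M$, partition $(T_{I_r},T]$. Let $\xi_t$ be the number of primes of block $t$ dividing $n$, and put
\[
k=\omega(n;T),\qquad h_j=\beta\sum_{t<j}\xi_t-j\quad(0\le j\le M),\qquad s_k=\beta\max\{\kappa-k,0\}.
\]
Let $j^*$ be the smallest index at which $h_j$ is minimal; then $h_{j^*}\le h_0=0$. The two savings of Example~\ref{ex:cluster} are $\min\{1,2^{k-\kappa}\}=e^{-s_k}$ and $e^{h_{j^*}}$, and we use the better one. We say that $n$ has \emph{type $\infty$} if $h_{j^*}>-s_k$, which forces $k<\kappa$, and \emph{type $j^*$} if $h_{j^*}\le-s_k$. The type depends only on the $T$-smooth part of $n$.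

Let $F=\ell-I_r+C$ with a large constant $C$. Then $F\ge\ell/2$, because $I\le0.387\,\ell$ and $r+1\le\log\ell+1$, and $M+F-\ell\le C$. If $M>0$ then $I_r=I$, so $\log T_{I_r}\ge L^{0.6}$, and by Mertens each block has $\sum1/p=1+O(L^{-0.6})$.

\medskip\noindent\emph{Type $\infty$: primality is used.} Write $d=a_1D$ and $m=a_2R$ with $a_1,a_2$ $T$-smooth and $D,R$ $T$-rough. Then $D,R>1$ because $P_*>T$, and $D\in(y/2a_1,z/a_1]$, $R\le X/(a_1a_2D)$. We claim that for given $a_1,a_2$ the number of pairs $(D,R)$ is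
\begin{equation}\label{eq:pairs}
\ll\delta_r\,(a_1a_2)^{C_1/\log T}\,\frac X{\varphi(a_1)a_2}\cdot\frac{\log w}{(\log T)^2\log z}.
\end{equation}
Cover the range of $D$ by $\ll\log w$ intervals $(V,2V]$ with $V\ge\max\{T,y/2a_1\}$.

Let $r=0$. For each $D$ there are $\ll X/(a_1a_2D\log T)$ values of $R$ by Lemma~\ref{lem:rough}(a). By Lemma~\ref{lem:weighted}(c) each interval contributes $\ll\frac{a_1}{\varphi(a_1)}a_1^{1/\log T}/(\log T\log z)$ to $\sum1/D$. This gives \eqref{eq:pairs}.

Let $r\ge1$, case $(S_m)$. Then $R\in\mathcal N_r$, the weight is at most $\delta_ra_2^\alpha e^{B\Omega(R)}$, and by Lemma~\ref{lem:weighted}(a) the sum over $R$ is $\ll\delta_ra_2^\alpha X/(a_1a_2D\log T)$. The sum over $D$ is as for $r=0$.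

Let $r\ge1$, case $(S_d)$. The sum over $R$ is as for $r=0$. Now $D\in\mathcal N_r$, the weight is at most $e^{-2v}a_1^\alpha e^{B\Omega(D)}$, and by Lemma~\ref{lem:weighted}(d) each interval contributes $\ll\frac{a_1}{\varphi(a_1)}(\log T)^{-2}$ to $\sum e^{B\Omega(D)}/D$. In place of $\delta_r$ we obtain $\frac{\log z}{\log T}e^{-2v}$, which is $\ll\delta_r$ by \eqref{eq:gain}. This proves \eqref{eq:pairs}.

Put $A=a_1a_2$ and $\alpha'=C_1/\log T$. We have $(\log T)^{-2}=e^{2r+2}L^{-2}$, $\log w/\log z=u$, $uL^{-2}=2^{-\kappa}/L$ and $\frac1{\varphi(a_1)a_2}\le\frac1A\frac A{\varphi(A)}$. Each $A$ has $\sigma_0(A)$ factorizations. So the number of type $\infty$ integers with given $(r,k)$ is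
\begin{equation}\label{eq:Asum}
\ll\delta_re^{2r}\frac X{L}\,2^{-\kappa}\sum_AA^{\alpha'-1}\sigma_0(A)\frac A{\varphi(A)},
\end{equation}
summed over $T$-smooth $A$ with $\omega(A)=k$ and $\min_jh_j\ge-s_k$. By Lemma~\ref{lem:local} with $T_\circ=T$, and since $\alpha'\log T_{r+1+t}=C_1e^{-t}$, the local factors sum to at most $2(1+\epsilon_t)$ over block $t$, where $\epsilon_t=C'(e^{-t}+L^{-1/2})$, and to at most $2F$ over $p\le T_{I_r}$. As $M\le\ell$, $\sum_t\epsilon_t\ll1$. Lemmas~\ref{lem:expand}, \ref{lem:poiss} and~\ref{lem:perturbed}(a) give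
\[
\sum_A\ll2^kL\mathcal P\rho^{\kappa-k}\,\mathbb P\bigl(\min_{j\le M}h'_j\ge-s_k\bigr)\ll2^kL\mathcal P\rho^{\kappa-k}(1+s_k)\Delta_M .
\]
So \eqref{eq:Asum} is $\ll\delta_re^{2r}X\mathcal P\Delta_M(\rho/2)^{\kappa-k}(1+s_k)$. As in Example~\ref{ex:model}, the hypothesis $\gamma\le\gamma_*-\varepsilon_0$ now makes the sum over $k$ converge:
\begin{equation}\label{eq:ksum}
\sum_{k<\kappa}(\rho/2)^{\kappa-k}(1+s_k)\ll1,\qquad\sum_{k\ge\kappa}\rho^{\kappa-k}\ll1 .
\end{equation}
The type $\infty$ integers of level $r$ number $\ll\delta_re^{2r}X\mathcal P\Delta_M$.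

\medskip\noindent\emph{Type $j$, $0\le j\le M$: only size is used.} Let $i=r+1+j\le I_r$. The primes in $(T_i,T]$ are those of the blocks $t<j$, and they index the clusters. Let $a$ be the $T_i$-smooth part of $n$, and write $d=a_1f_1D$, $m=a_2f_2R$ with $a_1a_2=a$, with the primes of $f_1,f_2$ in $(T_i,T]$, and with $D,R>1$ $T$-rough. We do not record how $a$ splits. Then $D\in(y/(2af_1),z/f_1]$ and $R\le X/(af_1f_2D)$, and $(a,f_1,f_2,D,R)$ determines $n$. Since $d\mid af_1D$ and $m\mid af_2R$, the weight is at most $\delta_r(af_1)^\alpha e^{B\Omega(D)}$ with $D\in\mathcal N_r$ in case $(S_d)$, and at most $\delta_r(af_2)^\alpha e^{B\Omega(R)}$ with $R\in\mathcal N_r$ in case $(S_m)$. Sum over $R$ by Lemma~\ref{lem:rough}(a) or Lemma~\ref{lem:weighted}(a), then over $D$ by Lemma~\ref{lem:weighted}(b). For given $(a,f_1,f_2)$ the number of pairs $(D,R)$ is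
\[
\ll\delta_r(af_1f_2)^{\alpha-1}X\,\frac{1+\log(2wa)}{(\log T)^2}.
\]
We claim $\log w\le e^{r+1}\log T_i$. If $i\le I$, then $\log w\le\log T_I\le\log T_i$. If $i>I$, then $I_r>I$, so $I_r=r+1=i$ and $\log w\le L=e^{r+1}\log T_i$. Also $\log a\le a^{1/\log T_i}\log T_i$. Therefore $1+\log(2wa)\ll e^ra^{1/\log T_i}\log T_i$, and $\log T_i/(\log T)^2=e^{r+1-j}/L$. Put $f=f_1f_2$ and $\alpha_i=C_1/\log T_i\ge\alpha+1/\log T_i$. The number of type $j$ integers with given $(r,k)$ is
\[
\ll\delta_re^{2r}\frac XL\,e^{-j}\sum_{(a,f)}a^{\alpha_i-1}f^{\alpha-1}\sigma_0(f),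
\]
summed over pairs with $\omega(af)=k$ whose walk has $j^*=j$ and $h_j\le-s_k$. Apply Lemma~\ref{lem:local} with $T_\circ=T$ to the primes of $f$ and with $T_\circ=T_i$ to the primes of $a$. The local factors sum to at most $2(1+\epsilon_t)$ over a block $t<j$, with $\epsilon_t=C'(e^{-t}+L^{-1/2})$; to at most $1+\epsilon_t$ over a block $t\ge j$, with $\epsilon_t=C'(e^{-(t-j)}+L^{-1/2})$, because $\alpha_i\log T_{r+1+t}=C_1e^{-(t-j)}$; and to at most $F$ over $p\le T_{I_r}$. Again $\sum_t\epsilon_t\ll1$, uniformly in $j$. Since $e^{-j}2^{\sum_{t<j}\xi_t}=e^{h_j}$, Lemmas~\ref{lem:expand} and~\ref{lem:poiss} bound the count by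
\[
\ll\delta_re^{2r}X\mathcal P\rho^{\kappa-k}\,\mathbb E\bigl[e^{h'_j};\ j^*=j,\ h'_j\le-s_k\bigr].
\]
Split into $h'_j\in(-s-1,-s]$ with integers $s\ge\lfloor s_k\rfloor$. If $j^*=j$, then $h'_l\ge h'_j>-s-1$ for $l\le j$, and $h'_{j+l}-h'_j\ge0$ for $0\le l\le M-j$. These two conditions concern independent increments. Lemma~\ref{lem:perturbed}(b) for the first and Lemma~\ref{lem:perturbed}(a) with $b=0$ for the second give
\[
\mathbb E[\cdots]\ll\sum_{s\ge\lfloor s_k\rfloor}e^{-s}(1+s)(1+j)^{-3/2}\Delta_{M-j}\ll e^{-s_k}(1+s_k)(1+j)^{-3/2}\Delta_{M-j}.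
\]
Sum over $j$ by \eqref{eq:conv}. The factor $\rho^{\kappa-k}e^{-s_k}(1+s_k)$ equals $\rho^{\kappa-k}$ for $k\ge\kappa$ and $(\rho/2)^{\kappa-k}(1+s_k)$ for $k<\kappa$, so the sum over $k$ is bounded by \eqref{eq:ksum}. All types $j$ together contribute $\ll\delta_re^{2r}X\mathcal P\Delta_M$.

\medskip\noindent\emph{Summation over $r$ and $X$.} We have $1+I\le1+I_r=M+r+2\le(r+2)(1+M)$, so $\Delta_M\le(r+2)^{1/2}\Delta_I$, and $\sum_r\delta_re^{2r}(r+2)^{1/2}\ll1$. So $(X/2,X]$ contains $\ll X\mathcal P\Delta+X/L\ll X\mathcal P\Delta$ integers counted by $H^*$. Summing over $X=2^{-\nu}x$ gives $H^*\ll x\mathcal P\Delta$.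

\subsection{The case $\lambda<\log4$}
Now $\Delta\asymp1$, so the walk plays no role and we have to prove $H^*\ll x\mathcal P$. On the other hand $m$ may be small, and it need not contain a large prime. We define the level by $d$ alone: $T_{r+1}<\min\{P^+(d),z'\}\le T_r$. The levels $r\ge r_0$ contribute $\ll x/L$ by Lemma~\ref{lem:smooth}. Let $r<r_0$. If $r\ge1$, we are in case $(S_d)$. Let $k=\omega(n;T)$ and $F'=\ell-r+C\ge\ell/2$. By Lemma~\ref{lem:local} the local factors of $A^{\alpha-1}$ sum to at most $F'$ over $p\le T$, and those of the function in \eqref{eq:Asum} to at most $2F'$. Lemma~\ref{lem:poiss} with $M=0$ gives $F'^k/k!\ll L\mathcal P\rho^{\kappa-k}$.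

\medskip\noindent\emph{The case $k\ge\kappa$.} Such $n$ are rare enough by themselves. Write $n=AE$ with $A$ $T$-smooth and $E$ $T$-rough; $E>1$ since $P^+(d)>T$. For $r=0$ there are $\ll x/(A\log T)$ values of $E$. Let $r\ge1$ and let $E_s$ be the $T_r$-smooth part of $E$. Then $d\mid AE_s$, so we may insert $(AE_s/z^{c/2})^\alpha\le\delta_rA^\alpha e^{B\Omega(E_s)}$. For $Y>0$,
\[
\sum_{1<E\le Y,\ E\ T\text{-rough}}e^{B\Omega(E_s)}\ll\frac Y{\log T}.
\]
Indeed, the terms $E=E_s$ are covered by Lemma~\ref{lem:weighted}(a). For the others $E/E_s>1$ is $T_r$-rough, so there are $\ll Y/(E_s\log T_r)$ choices for given $E_s$ by Lemma~\ref{lem:rough}(a), and we sum over $E_s\in\mathcal N_r\cup\{1\}$ by Lemma~\ref{lem:weighted}(a). So the count for given $(r,k)$ is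
\[
\ll\delta_r\frac x{\log T}\sum_{A\ T\text{-smooth},\ \omega(A)=k}A^{\alpha-1}\ll\delta_re^r\frac xL\frac{F'^k}{k!}\ll\delta_re^rx\mathcal P\rho^{\kappa-k}.
\]

\medskip\noindent\emph{The case $k<\kappa$.} Write $d=a_1D$, $m=a_2R$ as for type $\infty$. Here $D>1$, but $R=1$ is possible. The proof of \eqref{eq:pairs} for $r=0$ and for $(S_d)$ used about $R$ only that it is $T$-rough with $1<R\le X/(a_1a_2D)$, so the pairs with $R>1$ satisfy \eqref{eq:pairs} with $X=x$. For $R=1$ we have $\max\{T,y/2a_1\}<D\le x/(a_1a_2)$. Use the intervals $(V,2V]$ with $2V=2^{-\nu}x/(a_1a_2)$, $\nu\ge0$. Those containing an admissible $D$ have $V\ge\max\{T/2,y/4a_1\}$, and $\sum V\le x/(a_1a_2)$. By Lemma~\ref{lem:weighted}(c) for $r=0$, and by Lemma~\ref{lem:weighted}(d) with the weight $e^{-2v}a_1^\alpha e^{B\Omega(D)}$ and \eqref{eq:gain} for $r\ge1$, the number of $D$ is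
\[
\ll\delta_r(a_1a_2)^{C_1/\log T}\frac x{\varphi(a_1)a_2}\cdot\frac1{\log T\log z}.
\]
This is dominated by \eqref{eq:pairs}, because $\log w\ge L/4\gg\log T$; here the hypothesis $\lambda<\log4$ is used. So \eqref{eq:Asum} holds with $X=x$, the sum now running over all $T$-smooth $A$ with $\omega(A)=k$. It is at most $(2F')^k/k!$, and the count for given $(r,k)$ is $\ll\delta_re^{2r}x\mathcal P(\rho/2)^{\kappa-k}$.

Summing both cases over $k$ by \eqref{eq:ksum} and over $r$ gives $H^*\ll x\mathcal P$. This completes the proof of the upper bound.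

\section{A second moment inequality}\label{sec:second}

Both lower bounds come from one construction. We take $n=2fDR$ and $p-1=2aD$ with $a\mid f$. Here $f$ runs over a family $\mathcal F$ of squarefree integers with small prime factors, and $D,R$ have only large prime factors. The factor $2$ is put in by hand because $p-1$ is even. In this section $\mathcal F$ is arbitrary up to two mild conditions, and we assume only $0<\gamma\le0.45$, so $\log w\ge L^{0.55}$ and $I\le0.45\,\ell$.

Let $\varepsilon=c/20$, let $0<\eta\le\varepsilon/v_0$ with $v_0$ from (FL), and let $C_*\ge1$. Constants in this section may depend on $c,\eta,C_*$, and $L$ is large in terms of them. The scales are shrunk by $\eta$ so that the sieve has room: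
\[
S_j=\exp(\eta e^{-j}L),\qquad\mathcal B_l=(S_{l+1},S_l]\qquad(j,l\ge0).
\]
Since $z'\le y^{1/c}$, we have $S_0\le S_0^{v_0}\le z'^\varepsilon\le y^{1/20}$. Also $\log S_I\ge\eta\log w$. A family $\mathcal F$ of squarefree integers with all prime factors in $(10,S_0]$ is \emph{admissible} if every $f\in\mathcal F$ satisfies
\begin{equation}\label{eq:adm}
\log f\le\tfrac\varepsilon2L,\qquad\sum_{p\mid f}\frac1p\le C_* .
\end{equation}
Then $2f\le z'^\varepsilon\le y^{1/20}$, and $2a/\varphi(2a)\le2e^{2C_*}$ for $a\mid f$.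

Let $l_1$ be the largest $l$ with $\log S_{l+1}\ge L^{1/2}$. Then $l_1=\frac12\ell+O(1)$, so $I<l_1$; this is the reason for the restriction $\gamma\le0.45$. Put
\[
\iota_l=e^{l-\lambda}\ \ (l<I),\qquad\iota_l=1\ \ (I\le l\le l_1),\qquad\iota_l=\ell\ \ (l>l_1).
\]
Let $\mathcal F_l$ be the set of $f'$ such that $qf'\in\mathcal F$ for some prime $q\in\mathcal B_l$, let $\omega_l(f')=\omega(f';(S_l,S_0])$, and define
\[
N=\frac uL\sum_{f\in\mathcal F}\frac{2^{\omega(f)}}f,\qquad\Xi=\Bigl(\frac uL\Bigr)^2\sum_{l\ge0}e^\lambda\iota_l\sum_{f'\in\mathcal F_l}\frac{4^{\omega(f')}2^{-\omega_l(f')}}{f'} .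
\]
Only $l$ with $S_l>10$ occur. The quantity $N$ is the first moment predicted in Section~\ref{sec:heur}. The term $l$ of $\Xi$ counts pairs of divisors $a,b$ of $f$ whose largest differing prime lies in $\mathcal B_l$.

\begin{proposition}\label{prop:second}
There is $C=C(c,\eta,C_*)$ such that for every admissible $\mathcal F$ with $N\ge C$,
\[
H^*(x,y,z)\gg\frac xL\cdot\frac{N^2}{N+\Xi}.
\]
\end{proposition}

\begin{proof}
Put $y_1=2y$ and $z_1=yw^{1/4}$. Using only $p\in(y_1,z_1]$ costs a constant factor in $\log w$ and guarantees a long range for $R$. Let $J$ be a large constant, to be chosen in Steps 1 and 2 in terms of $c,\eta,C_*$, and let $\mathcal D$ be the set of $S_0$-rough integers $D$ with $\omega(D;(S_0,z'])\le J$. This restriction will bound the number of ways to split $DR$. For $f\in\mathcal F$ and $D\in\mathcal D$ let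
\[
\mathsf r(f,D)=\#\{a\mid f:\ 2aD+1\text{ is a prime in }(y_1,z_1]\},\qquad\mathcal M_i=\sum_{f\in\mathcal F,\,D\in\mathcal D}\frac{\mathsf r(f,D)^i}{fD}\quad(i=1,2).
\]
Call $(f,D)$ \emph{good} if $\mathsf r(f,D)\ge1$.

\medskip\noindent\emph{Step 1: $H^*\gg\frac xL\mathcal M_1^2/\mathcal M_2$.} If $(f,D)$ is good and $R\in\mathcal D$, $R\le Y=x/(2fD)$, then $n=2fDR\le x$ is counted by $H^*$. As $2D<z_1$, we have $Y\ge(x/y)w^{-1/4}/f\ge z'^{1-1/4-\varepsilon}\ge z'^{1/2}$. By (FL) with $g(s)=1/s$, the number of $S_0$-rough $R\le Y$ is at least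
\[
\sum_s\chi_s\lfloor Y/s\rfloor\ge\frac Y2\prod_{\varpi\le S_0}\Bigl(1-\frac1\varpi\Bigr)-S_0^{v_0}\gg\frac Y{\log S_0},
\]
since $S_0^{v_0}\le z'^\varepsilon\le Y^{1/10}$. Writing $R=pR_1$ and treating $R_1=1$ separately, Lemma~\ref{lem:rough}(a) gives
\[
\sum_{R\le Y,\ S_0\text{-rough}}\omega(R;(S_0,z'])\ll\pi(Y)+\sum_{S_0<p\le z'}\frac Y{p\log S_0}\ll\frac Y{\log S_0}.
\]
By Markov's inequality, for $J$ large at least half of these $R$ lie in $\mathcal D$. So there are $\gg Y/L$ choices of $R$.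

Next we bound the number of triples $(f,D,R)$ that give the same $n$. The $S_0$-smooth part of $n$ is $2f$, so $n$ determines $f$ and $DR$. If $z'=z$, then $D<z_1\le z'$. If $z'=x/y<z$, then $2fD\ge p-1\ge y$, so $R\le x/y=z'$. So one of $D,R$, the same one for all triples, is at most $z'$. It is composed of primes in $(S_0,z']$ dividing $DR$, of which there are at most $2J$, with exponents at most $\log z'/\log S_0=1/\eta$. This leaves at most $(1+1/\eta)^{2J}$ triples. Hence $H^*\gg\frac xL\sum_{\text{good}}\frac1{fD}$, and the Cauchy--Schwarz inequality gives $\mathcal M_1^2\le\mathcal M_2\sum_{\text{good}}\frac1{fD}$.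

\medskip\noindent\emph{Step 2: $\mathcal M_1\gg N$.} We have $\mathcal M_1=\sum_aW(a)U(a)$, where $W(a)=\sum_{f\in\mathcal F,\,a\mid f}1/f$ and $U(a)=\sum1/D$ over $D\in\mathcal D$ with $2aD+1$ prime in $(y_1,z_1]$. Note $\sum_aW(a)=\sum_f2^{\omega(f)}/f$. Let $U_0(a)$ be the sum over all $S_0$-rough $D$, and $U_1=U_0-U$. Below $a$ divides some $f\in\mathcal F$.

For $U_0$ we sieve the numbers $(p-1)/2a$. Let $g$ be multiplicative with $g(s)=\varphi(2a)/\varphi(2as)$ for squarefree $s$, that is, $g(\varpi)=1/\varpi$ for $\varpi\mid2a$ and $g(\varpi)=1/(\varpi-1)$ otherwise. Here the factor $2$ gives $g(2)=\frac12$, so (FL) applies. For $t=2^\nu y_1$ with $2t\le z_1$,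
\begin{align*}
\#\Bigl\{t<p\le2t:\ 2a\mid p-1,\ \tfrac{p-1}{2a}\ S_0\text{-rough}\Bigr\}&\ge\sum_s\chi_s\,\#\{t<p\le2t:\ 2as\mid p-1\}\\
&\ge\frac{\pi(2t)-\pi(t)}{\varphi(2a)}\sum_s\chi_sg(s)-2\sum_{s\le S_0^{v_0}}E^*(2t;2as).
\end{align*}
The main term is $\gg t/(\varphi(2a)L\log z)$. For these primes $1/D\ge 2a/(2t)$, and there are $\asymp\log w$ values of $t$. So $U_0(a)\ge c_1u/L-\mathrm{err}(a)$ with an absolute $c_1>0$ and $\mathrm{err}(a)\ll\sum_t\frac at\sum_sE^*(2t;2as)$. The error is small on average over $a$. We have $W(a)\le\frac1a\prod_{p\le S_0}(1+\frac1p)\ll L/a$ and $2as\le z'^{2\varepsilon}\le y^{1/10}$, and an integer $q$ has at most $\sigma_0(q)$ representations $2as$. Hence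
\[
\sum_aW(a)\,\mathrm{err}(a)\ll L\sum_t\frac1t\sum_{q\le y^{1/10}}\sigma_0(q)E^*(2t;q),
\]
where $q$ runs over integers. Trivially $E^*(2t;q)\ll t/q$ in this range, since $\pi(2t;q,1)\le2t/q+1$ and $q/\varphi(q)\ll\log t$. By Cauchy--Schwarz, $\sum_{q\le t}\sigma_0(q)^2/q\ll(\log t)^4$ and (BV) with $A=24$, the inner sum is $\ll t(\log t)^{2-12}$. The total is $\ll L(\log w)(\log y)^{-10}\ll1$.

For $U_1$, note first that every $D$ with $2aD+1\in(y_1,z_1]$ exceeds $y^{0.95}$, so these $D$ lie in $\ll\log w$ intervals $(V,2V]$ with $y^{0.9}\le V\le z$. Let $z_2=\min\{z',y^{1/8}\}$. At most $8/c$ primes larger than $y^{1/8}$ divide $D\le z\le y^{1/c}$. So if $J\ge16/c$ and $D\notin\mathcal D$, then $\omega(D;(S_0,z_2])\ge J/2$. Writing $D=qD_1$ and applying Lemma~\ref{lem:rough}(b) on $(V/q,2V/q]$, where $V/q\ge y^{3/4}$, the number of such $D\in(V,2V]$ is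
\[
\le\frac2J\sum_{S_0<q\le z_2}\#\{D_1\in(\tfrac Vq,\tfrac{2V}q]\ S_0\text{-rough},\ 2aqD_1+1\text{ prime}\}\ll\frac1J\sum_{S_0<q\le z'}\frac V{q\log S_0\log z}\ll\frac V{JL\log z},
\]
with constants independent of $J$. Hence $U_1(a)\ll u/(JL)$, which is at most $\frac{c_1}2u/L$ for $J$ large. Altogether $\mathcal M_1\ge\frac{c_1}2N-O(1)\ge\frac{c_1}4N$ if $N\ge C$.

\medskip\noindent\emph{Step 3: reduction of $\mathcal M_2$ to pairs of divisors.} Expand $\mathsf r^2$ as a sum over pairs $a,b\mid f$. By Lemma~\ref{lem:rough}(b) on the intervals $(V,2V]$ above, $U(a)\ll\log w/(\log S_0\log z)\ll u/L$, so the pairs $a=b$ contribute $\ll N$. Let $a\ne b$, $g=(a,b)$, $a=ga'$, $b=gb'$. As $f$ is squarefree, $g,a',b'$ are pairwise coprime, and $a'b'>1$. On $(V,2V]$ apply (S) with the class $0$ for $\varpi\le S_0$, the class $-(2a)^{-1}$ for $\varpi\nmid2a$, and the class $-(2b)^{-1}$ for $\varpi\nmid2b$, $\varpi\le V^{1/2}$. The last two coincide only if $\varpi\mid a'-b'$. With $\mathfrak s(m)=m/\varphi(m)$,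 the number of $S_0$-rough $D\in(V,2V]$ with $2aD+1$ and $2bD+1$ prime is
\[
\ll\frac V{\log S_0(\log V)^2}\,\mathfrak s(2a)\,\mathfrak s(2b)\,\mathfrak s(|a'-b'|)\ll\frac{V\,\mathfrak s(|a'-b'|)}{L(\log z)^2}.
\]
Both primes lie in $(y_1,z_1]$ only if $|\log(a'/b')|\le\log w$. Summing over $\ll\log w$ intervals and using $\log w/(L(\log z)^2)=(u/L)^2e^\lambda$, the off-diagonal part satisfies
\begin{equation}\label{eq:off}
\mathcal M_2^{\mathrm{off}}\ll\Bigl(\frac uL\Bigr)^2e^\lambda\sum_{f\in\mathcal F}\frac1f\sum_{\substack{ga'b'\mid f,\ a'b'>1\\|\log(a'/b')|\le\log w}}\mathfrak s(|a'-b'|).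
\end{equation}
The factor $e^\lambda$ measures the correlation: once $2aD$ lies in the window, so does $2bD$ for $b$ close to $a$. The size condition compensates for it, and we extract this gain by summing over the largest prime of $a'b'$.

\medskip\noindent\emph{Step 4: the factor $\mathfrak s$.} This factor can be as large as $\ell$, which we cannot afford everywhere, so we expand it into congruence conditions. Let $1\le m\le e^L$. At most $L/\log L$ primes larger than $L$ divide $m$, and they contribute a bounded factor to $\mathfrak s(m)$. So $\mathfrak s(m)\ll\prod_{\varpi\mid m,\,\varpi\le L}(1+1/\varpi)=\sum_{s\mid m,\,s\in\mathcal S}1/s$, where $\mathcal S$ is the set of squarefree $L$-smooth integers. In particular $\mathfrak s(m)\ll\ell$. For $V'\ge\exp(\frac12L^{1/2})$, since $\varpi^{1/\ell}\le e$ for $\varpi\le L$,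
\[
\sum_{s\in\mathcal S,\,s>V'}\frac1s\le V'^{-1/\ell}\prod_{\varpi\le L}\Bigl(1+\frac e\varpi\Bigr)\ll V'^{-1/\ell}\ell^e\ll1 .
\]
Hence, the term $s=1$ absorbing this tail,
\begin{equation}\label{eq:sing}
\mathfrak s(m)\ll\sum_{s\mid m,\ s\le S_{l+1}^{1/2}}\frac1s\qquad(l\le l_1,\ 1\le m\le e^L).
\end{equation}

\medskip\noindent\emph{Step 5: $\mathcal M_2^{\mathrm{off}}\ll\Xi$.} In \eqref{eq:off} let $q=P^+(a'b')\in\mathcal B_l$. By symmetry we may assume $q\mid a'$. Write $f=qf'$ and $a'=qa''$; then $f'\in\mathcal F_l$. A prime of $f'$ larger than $S_l$ exceeds $q$, so it divides $g$ or none of $g,a'',b'$: two options. Any other prime of $f'$ has at most four options. So for given $l$ and $f'$ there are at most $2^{\omega_l}4^{\omega(f')-\omega_l}=4^{\omega(f')}2^{-\omega_l}$ triples $(g,a'',b')$, with $\omega_l=\omega_l(f')$. It suffices to show, for fixed coprime $a'',b'$,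
\begin{equation}\label{eq:iota}
\sum_q\frac{\mathfrak s(|qa''-b'|)}q\ll\iota_l,
\end{equation}
where $q\in\mathcal B_l$, $qf'\in\mathcal F$ and $|\log(qa''/b')|\le\log w$. For these $q$ we have $1\le|qa''-b'|\le qf'\le e^L$, so Step~4 applies. For $l>l_1$ use $\mathfrak s\ll\ell$ and $\sum_{q\in\mathcal B_l}1/q\ll1$. Let $l\le l_1$ and use \eqref{eq:sing}. If $s\mid qa''-b'$, then $(s,a'')=1$ because $(a'',b')=1$, so $q$ lies in one class modulo $s$. The class is reduced if it contains such a $q$, since $q>S_{l+1}>s$. By Brun--Titchmarsh, for $t\ge S_{l+1}$ and $s\le S_{l+1}^{1/2}$ the primes of this class in $(t,2t]$ contribute $\ll1/(\varphi(s)\log S_{l+1})$ to $\sum1/q$. For $l<I$ we use that $q$ lies in $[b'/(a''w),b'w/a'']$, which needs $\ll\log w$ dyadic intervals, and $\log w/\log S_{l+1}=e^{l+1-\lambda}/\eta$. For $I\le l\le l_1$ we use that $\mathcal B_l$ needs $\ll\log S_l=e\log S_{l+1}$ dyadic intervals. In both cases $\sum1/q\ll\iota_l/\varphi(s)$, and $\sum_s1/(s\varphi(s))\ll1$.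 This proves \eqref{eq:iota}.

Thus $\mathcal M_2\ll N+\Xi$, and the proposition follows from Steps 1 and 2.
\end{proof}

\section{The lower bound in Theorem~\ref{thm:main}}\label{sec:lower}

\begin{proposition}\label{prop:lower}
If $3\le y<z\le x$, $y\ge z^c$, $z'\ge Z_0(c)$ and $\gamma\le\gamma_*$, then $H^*(x,y,z)\gg_cx\mathcal P\Delta$.
\end{proposition}

In this section $0<\gamma\le\gamma_*$, so $1.44<\rho\le2$, $\log w\ge L^{0.6}$ and $I\le0.387\,\ell$. We keep the notation of Section~\ref{sec:second}; $\eta$ will be fixed in terms of $c$, and $C_*$ will be absolute. Let $K=\lfloor\kappa\rfloor$. For squarefree $f$ with all primes in $(10,S_0]$ let $\xi_l=\omega(f;\mathcal B_l)$ for $0\le l<I$, and $h_j=\beta\sum_{l<j}\xi_l-j$. Following Section~\ref{sec:heur}, we require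
\begin{equation}\label{eq:F1}
\omega(f)=K,\qquad h_j\ge-1\quad(0\le j\le I),
\end{equation}
and we let $\mathcal F$ be the family given by \eqref{eq:F1} and \eqref{eq:adm}. Put $\Phi=\sum_{f\in\mathcal F}1/f$. By \eqref{eq:kappa}, $N=2^{K-\kappa}\Phi\in[\Phi/2,\Phi]$. We show that $\Phi\gg L\mathcal P\Delta$ and $\Xi\ll L\mathcal P\Delta$. The first bound gives $N\gg L^{0.6}/\ell\to\infty$, both give $\Xi\ll N$, and Proposition~\ref{prop:second} yields $H^*\gg\frac xLN\gg x\mathcal P\Delta$.

\subsection{The family is large}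

\begin{lemma}\label{lem:family}
For a suitable absolute $C_*$ and $\eta=\eta(c)$ small, $\Phi\gg L\mathcal P\Delta$.
\end{lemma}

\begin{proof}
Choose $f$ at random with probability $\mathcal Z^{-1}\rho^{\omega(f)}/f$, where $\mathcal Z=\prod_{10<p\le S_0}(1+\rho/p)\asymp L^\rho$. The tilt $\rho^{\omega(f)}$ makes $K$ a typical value of $\omega(f)$. The primes are included independently with probabilities $\pi_p=\rho/(p+\rho)$. Since $\Phi=\mathcal Z\rho^{-K}\mathbb P(\mathcal F)$ and $L^\rho\rho^{-\kappa}=L\mathcal P\ell^{1/2}$, we have to prove $\mathbb P(\mathcal F)\gg\ell^{-1/2}\Delta$. Write $f=f_1f_2$ with $f_2$ the $S_I$-smooth part; $f_1$ and $f_2$ are independent. The part $f_1$ determines the walk and will cost $\Delta$. The part $f_2$ adjusts $\omega(f)$ to $K$ and will cost $\ell^{-1/2}$. The conditions \eqref{eq:adm} have to be imposed inside these rare events, with constants that do not depend on $\eta$.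

\medskip\noindent\emph{The large primes.} Let $\mathcal A$ be the event
\[
\min_{j\le I}h_j\ge-1,\qquad|h_I-\gamma I|\le C_2(1+I)^{1/2},\qquad\sum_{l<I}\xi_le^{-l}\le C_3 .
\]
The second condition controls $\omega(f_1)$ and the third controls $\log f_1$. Suppose first that the $\xi_l$ are the independent $\mathrm{Pois}(\rho)$ increments of Section~\ref{sec:walk}. By \eqref{eq:discrete}, $\tau_1>I$ implies the first condition, and $\mathbb P(\tau_1>I)\ge c_2\Delta_I$ by Lemma~\ref{lem:walklower}. By the same lemma and Chebyshev's inequality, the event that $\tau_1>I$ and the second condition fails has probability $\ll C_2^{-2}\Delta_I$. For the third condition let $\epsilon_l=e^{e^{-l}}-1$, so $\sum_l\epsilon_l\ll1$. The identity $e^{e^{-l}\xi}\,\mathbb P(\mathrm{Pois}(\rho)=\xi)=e^{\rho\epsilon_l}\,\mathbb P(\mathrm{Pois}(\rho(1+\epsilon_l))=\xi)$ and Lemma~\ref{lem:perturbed}(a) give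
\[
\mathbb P\Bigl(\min_jh_j\ge-1,\ \sum_l\xi_le^{-l}>C_3\Bigr)\le e^{-C_3}e^{\rho\sum_l\epsilon_l}\,\mathbb P\bigl(\min_jh'_j\ge-1\bigr)\ll e^{-C_3}\Delta_I .
\]
So $\mathbb P(\mathcal A)\ge\frac{c_2}2\Delta_I$ in the Poisson model, for large absolute $C_2,C_3$. For the random $f$, Le Cam's inequality and Mertens' estimate bound the distance between $\xi_l$ and $\mathrm{Pois}(\rho)$ by $\ll\sum_{p\in\mathcal B_l}p^{-2}+|\sum_{p\in\mathcal B_l}\pi_p-\rho|\ll1/\log S_I\ll_\eta L^{-0.6}$. Over $I\le\ell$ independent blocks the total error is $O_\eta(\ell L^{-0.6})=o(\Delta_I)$. So $\mathbb P(\mathcal A)\ge\frac{c_2}4\Delta_I$ for the random $f$.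

\medskip\noindent\emph{The small primes.} Let $s_2=\sum_{10<p\le S_I}1/p=\ell-I+O_\eta(1)\ge0.6\,\ell$ and $\mathcal Z_2=\prod_{10<p\le S_I}(1+\rho/p)$. From $t-t^2/2\le\log(1+t)\le t$ we get $e^{\rho s_2-O(1)}\le\mathcal Z_2\le e^{\rho s_2}$ with an absolute $O(1)$. For every $k'\ge0$, Lemma~\ref{lem:expand} and \eqref{eq:poiup} give
\begin{equation}\label{eq:smallup}
\mathbb P(\omega(f_2)=k')=\frac{\rho^{k'}}{\mathcal Z_2}\sum_{\omega(f_2)=k'}\frac1{f_2}\le\frac{(\rho s_2)^{k'}}{\mathcal Z_2\,k'!}\ll\mathbb P(\mathrm{Pois}(\rho s_2)=k')\ll\ell^{-1/2}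
\end{equation}
with absolute constants. If one prime $q$ is removed from the set of available primes, the same chain holds with $s_2-1/q$ in place of $s_2$.

Fix $f_1$ with $\mathcal A$ and put $k_0=K-\omega(f_1)$. Since $\omega(f_1)=(h_I+I)/\beta=\rho I+O((1+I)^{1/2})$, we have $k_0-\rho s_2=O((1+I)^{1/2})+O_\eta(1)$. So $|k_0-\rho s_2|\le C\ell^{1/2}$ with $C$ absolute once $L$ is large in terms of $\eta$, and $1\le k_0\le2.1\,s_2$. In the expansion of $s_2^{k_0}$, the $k_0$-tuples of primes with a repeated entry contribute at most $\binom{k_0}2s_2^{k_0-2}\sum_{p>10}p^{-2}$. As $\sum_{p>10}p^{-2}<\frac1{10}$ and $k_0^2/(2s_2^2)<2.3$,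
\[
\sum_{\omega(f_2)=k_0}\frac1{f_2}\ge\frac{s_2^{k_0}}{k_0!}\Bigl(1-\frac{k_0^2}{2s_2^2}\sum_{p>10}\frac1{p^2}\Bigr)\ge\frac12\,\frac{s_2^{k_0}}{k_0!}.
\]
This is why the primes up to $10$ were excluded. By \eqref{eq:poilow}, $\mathbb P(\omega(f_2)=k_0)\ge\frac12\mathbb P(\mathrm{Pois}(\rho s_2)=k_0)\ge c_3\ell^{-1/2}$ with $c_3>0$ absolute. By independence and \eqref{eq:smallup} with $q$ removed, $\mathbb P(q\mid f_2,\ \omega(f_2)=k_0)\ll\ell^{-1/2}/q$. Summing against $\log q$ and $1/q$,
\[
\mathbb E[\log f_2;\ \omega(f_2)=k_0]\le C_4\eta L\ell^{-1/2},\qquad\mathbb E\Bigl[\sum_{p\mid f_2}\frac1p;\ \omega(f_2)=k_0\Bigr]\le C_4\ell^{-1/2},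
\]
with $C_4$ absolute. Let $\eta\le c_3\varepsilon/(32C_4)$ and $C_*-1\ge4C_4/c_3$. By Markov's inequality, each of the events $\{\omega(f_2)=k_0,\ \log f_2>\frac\varepsilon8L\}$ and $\{\omega(f_2)=k_0,\ \sum_{p\mid f_2}1/p>C_*-1\}$ has probability at most $\frac{c_3}4\ell^{-1/2}$. On $\mathcal A$ we have $\log f_1\le\sum_l\xi_l\log S_l\le C_3\eta L\le\frac\varepsilon8L$ if $\eta\le\varepsilon/(8C_3)$, and $\sum_{p\mid f_1}1/p\le K/S_I\le1$. Hence $\mathbb P(\mathcal F)\ge\mathbb P(\mathcal A)\cdot\frac{c_3}2\ell^{-1/2}\gg\ell^{-1/2}\Delta$.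
\end{proof}

\subsection{The divisors do not cluster}
It remains to prove $\Xi\ll L\mathcal P\Delta$. Every $f'\in\mathcal F_l$ has $K-1$ primes, and $(u/L)^24^K\le1$. So
\[
\Xi\le\sum_l\Xi_l,\qquad\Xi_l=e^\lambda\iota_l\sum_{f'}\frac{2^{-\omega_l(f')}}{f'},
\]
where $f'$ runs over squarefree integers such that $qf'$ satisfies \eqref{eq:F1} for some prime $q\in\mathcal B_l$, $q>10$, $q\nmid f'$. The numbers $\xi_t,h_j$ below refer to $qf'$; they depend only on $f'$ and $l$. Put $|\xi|=\sum_{t<I}\xi_t$. For $t<I$ we have $\sum_{p\in\mathcal B_t}1/p\le1+O(L^{-1/2})$, and $(1+O(L^{-1/2}))^K\ll1$, so in Lemma~\ref{lem:expand} these block sums may be replaced by $1$. Also $s_2\le\ell-I+C$. We apply Lemma~\ref{lem:poiss} with $M=I$ and $\epsilon_t=0$, so expectations refer to the walk of Section~\ref{sec:walk}.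

\medskip\noindent\emph{The terms $l<I$.} Here $\omega_l=\sum_{t<l}\xi_t$, so $e^\lambda\iota_l2^{-\omega_l}=e^{l-\beta\omega_l}=e^{-h_l}$. This weight is large exactly when the walk is low, and \eqref{eq:F1} bounds it. The integer $f'$ has $\xi_l-1$ primes in $\mathcal B_l$, and $1/(\xi_l-1)!=\xi_l/\xi_l!$. By Lemma~\ref{lem:expand} and Lemma~\ref{lem:poiss} with $k=K$ and $F=\ell-I+C$,
\[
\Xi_l\ll\sum_{\xi:\,\min_jh_j\ge-1}e^{-h_l}\xi_l\prod_{t<I}\frac1{\xi_t!}\cdot\frac{F^{K-|\xi|}}{(K-|\xi|)!}\ll L\mathcal P\;\mathbb E\bigl[e^{-h_l}\xi_l;\ \min_{j\le I}h_j\ge-1\bigr].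
\]
The bound $e^{-h_l}\le e$ would lose a factor $I$ in the sum over $l$; we use that the weight favors paths near the barrier at time $l$, which are rare. Condition on the path up to time $l+1$. By \eqref{eq:discrete} and Lemma~\ref{lem:survive}(a) with $b=h_{l+1}+2\ge1$, the walk stays at least $-1$ at the integers up to $I$ with probability $\ll(h_{l+1}+2)\Delta_{I-l-1}$. Since $3+h_l\ge2$, we have $h_{l+1}+2=h_l+1+\beta\xi_l\le(3+h_l)(1+\xi_l)$. The variable $\xi_l$ is independent of the path up to time $l$, and $\min_{j\le l}h_j\ge-1$ implies $\tau_2>l$. By Lemma~\ref{lem:survive}(c) the expectation is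
\[
\ll\mathbb E\bigl[e^{-h_l}(3+h_l);\ \tau_2>l\bigr]\,\mathbb E[\xi_l(1+\xi_l)]\,\Delta_{I-l-1}\ll(1+l)^{-3/2}\Delta_{I-l-1}.
\]
If $I\ge1$, \eqref{eq:conv} gives $\sum_{l<I}\Xi_l\ll L\mathcal P\Delta_{I-1}\ll L\mathcal P\Delta_I$.

\medskip\noindent\emph{The terms $l\ge I$.} Now $q\le S_I$ and $\omega_l=|\xi|+\omega(f';(S_l,S_I])$, so $e^\lambda2^{-\omega_l}\le e\cdot e^{-h_I}2^{-\omega(f';(S_l,S_I])}$. The $S_I$-smooth part $f_2'$ of $f'$ has $K-1-|\xi|$ primes, and those in $(S_l,S_I]$ carry the weight $\frac12$. The total local factor is $\mu_l=s_2-\frac12\sum_{S_l<p\le S_I}1/p$. As $S_l>10$, Mertens' estimate gives $\mu_l\le\ell-I-\frac12(l-I)+C$, and $\mu_l\ge s_2/2\ge0.3\,\ell$. Lemma~\ref{lem:expand} and Lemma~\ref{lem:poiss} with $k=K-1$ and $F=\mu_l$ give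
\[
\Xi_l\ll\iota_l\,L\mathcal P\,e^{-\rho(l-I)/2}\;\mathbb E\bigl[e^{-h_I};\ \tau_2>I\bigr].
\]
On $\{\tau_2>I\}$ we have $3+h_I>1$, so the expectation is $\ll(1+I)^{-3/2}\le\Delta_I$ by Lemma~\ref{lem:survive}(c). Since $\rho/2>0.72$ and $l_1-I\ge0.11\,\ell$ for large $L$, we get $\sum_{l\ge I}\iota_le^{-\rho(l-I)/2}\ll1+\ell e^{-0.07\ell}\ll1$.

Hence $\Xi\ll L\mathcal P\Delta$. This proves Proposition~\ref{prop:lower}, and together with Section~\ref{sec:upper} it proves Theorem~\ref{thm:main}.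

\section{Proof of Theorem~\ref{thm:beyond}}\label{sec:beyond}

Let $\gamma_*+\varepsilon_0\le\gamma\le0.45$.

\medskip\noindent\emph{Upper bound.} Cover $(y,z]$ by $\ll\log w$ dyadic intervals; recall $\log w\ge L^{0.55}$. By Chebyshev's bound each contributes $\ll1/\log y$ to the sum in \eqref{eq:union}. So $H^*\ll x\log w/\log y\le ux/c$.

\medskip\noindent\emph{Lower bound.} Example~\ref{ex:model} shows that the main contribution should come from integers with about $2\ell<\kappa$ small primes. In the notation of Section~\ref{sec:second}, let $\mathcal F$ be the family of squarefree $f$ with all primes in $(10,S_0]$ that satisfy \eqref{eq:adm} and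
\begin{equation}\label{eq:F1prime}
2\ell-\sqrt\ell\le\omega(f)\le2\ell .
\end{equation}
No condition on the walk is needed, because we can afford to lose a factor $\ell$.

Choose $f$ with probability proportional to $2^{\omega(f)}/f$. The normalizing constant is $\prod_{10<p\le S_0}(1+2/p)\asymp L^2$, and the primes are included independently with probabilities $2/(p+2)$. So $\omega(f)$ is a sum of independent Bernoulli variables with mean and variance $2\ell+O_\eta(1)$. The summands are bounded and the variance tends to infinity, so the central limit theorem applies: the probability of \eqref{eq:F1prime} tends to the probability $c_4>0$ that a standard normal variable lies in $[-1/\sqrt2,0]$. Moreover $\mathbb E\log f\le\sum_{p\le S_0}2(\log p)/p\le C_5\eta L$ and $\mathbb E\sum_{p\mid f}1/p\le C_5$ with $C_5$ absolute. By Markov's inequality, \eqref{eq:adm} fails with probability at most $2C_5\eta/\varepsilon+C_5/C_*\le c_4/4$ if $\eta$ is small in terms of $c$ and $C_*$ is large. So $\mathbb P(\mathcal F)\gg1$,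 $\sum_{f\in\mathcal F}2^{\omega(f)}/f\asymp L^2$, and $N\asymp uL\ge L^{0.55}$.

For $f'\in\mathcal F_l$ we have $2^{\omega(f')}\le2^{2\ell}=L^{2\beta}$, so $4^{\omega(f')}2^{-\omega_l}\le L^{2\beta}2^{\omega(f')-\omega_l}$. Extending the sum to all squarefree $S_0$-smooth $f'$, for $S_l>10$,
\[
\sum_{f'}\frac{2^{\omega(f')-\omega_l(f')}}{f'}\le\prod_{S_l<p\le S_0}\Bigl(1+\frac1p\Bigr)\prod_{p\le S_l}\Bigl(1+\frac2p\Bigr)\ll e^l(Le^{-l})^2=L^2e^{-l}.
\]
Hence $\Xi\ll u^2L^{2\beta}\sum_l\iota_le^{\lambda-l}$. Each term with $l<I$ equals $1$, so these give at most $\ell$. The terms $I\le l\le l_1$ give $\ll e^{\lambda-I}\ll1$. The terms $l>l_1$ give $\ll\ell e^{\lambda-l_1}\ll1$, since $\lambda\le0.45\,\ell$ and $l_1=\frac12\ell+O(1)$. Therefore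
\[
\Xi\ll u^2L^{2\beta}\ell=uL\cdot L^{\gamma_*-\gamma}\ell\le uL\cdot L^{-\varepsilon_0}\ell\ll uL,
\]
which is the only place where $\gamma\ge\gamma_*+\varepsilon_0$ is used. Proposition~\ref{prop:second} gives $H^*\gg\frac xL\,uL=ux$. This proves Theorem~\ref{thm:beyond}.

\begin{thebibliography}{9}

\bibitem{AKST}
Rebecca Abi Abdallah, Valeriya Kovaleva, Jeremy Schlitt, N\'eo Tardy,
\emph{Integers divisible by a shifted prime in a given interval},
arXiv:2608.27356 (2026).

\bibitem{HR}
Halberstam and Richert, \emph{Sieve Methods}.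

\bibitem{IK}
Iwaniec and Kowalski, Lemma~6.3 (fundamental lemma).

\end{thebibliography}
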